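# Half-trees, Wronskians and the centralizer lattice of a rank two Kac–Moody group

## 1. The guess that locally normal subgroups never commute, tested on $\mathrm{SL}_2(\mathbb F_q((t)))$

Take a complete Kac–Moody group over a finite field. Can it contain two nondiscrete closed subgroups that commute with each other and are each normalized by some open subgroup? The first guess is "no": such a group looks like a simple matrix group over a local field, and matrix groups do not allow this, as we check below. Let us first make the guess precise.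

Let $G$ be a totally disconnected locally compact (t.d.l.c.) group.

**Definition (local equivalence, structure lattice).** For closed subgroups $H,H'\le G$ write $H\sim_o H'$ if $H\cap H'$ is open in both $H$ and $H'$. A subgroup is *locally normal* if its normalizer is open in $G$. Let $\mathrm{LN}(G)$ be the set of closed locally normal subgroups, ordered by inclusion, and $\mathcal{LN}(G)=\mathrm{LN}(G)/\sim_o$ the *structure lattice*.

In the quotient, $[K]\le[L]$ means that $K\cap L$ is open in $K$. Two classes are always there: $0$, the class of the trivial subgroup, which consists of the discrete members of $\mathrm{LN}(G)$, and $\infty$, the class of the open subgroups. For example, in the additive group $\mathbb F_p((t))$ every closed subgroup is locally normal, all $t^k\mathbb F_p[[t]]$ lie in $\infty$, and finite subgroups lie in $0$.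

**Definition (centralizer lattice).** Let $\mathscr S$ be the class of compactly generated, topologically simple, nondiscrete t.d.l.c. groups. For $G\in\mathscr S$ the sub-poset
$$\mathcal{LC}(G)=\mathrm{LC}(G)/\sim_o,\qquad \mathrm{LC}(G)=\{\mathrm C_G(K)\mid K\in \mathrm{LN}(G)\},$$
of $\mathcal{LN}(G)$ carries a Boolean algebra structure; it is the *centralizer lattice* of $G$. It contains $0$ and $\infty$, and it is *trivial* if $\mathcal{LC}(G)=\{0,\infty\}$.

These invariants are local: for an open subgroup $U\le G$, the lattices $\mathcal{LN}(U)$ and $\mathcal{LN}(G)$ are naturally identified, and so are the centralizer lattices.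

Here is what a centralizer with a class other than $0,\infty$ looks like. Let $G$ be the automorphism group of a $d$-regular tree, $d\ge3$ (only as an illustration of the notions). Removing the interior of an edge leaves two half-trees $H,H^*$. The pointwise fixator $F$ of $H^*$ is closed, and it is normalized by the open group fixing both ends of the edge, so it is locally normal. The fixator $F^*$ of $H$ commutes with $F$, since the two act on disjoint parts of the tree. So $\mathrm C_G(F)\ge F^*$ is nondiscrete. It is not open either. If it were, then $F\cap \mathrm C_G(F)$ would be an open abelian subgroup of $F$. But every open subgroup of $F$ contains the fixator of the complement of some small half-tree $H'\subseteq H$. That fixator is the automorphism group of a rooted tree with $d-1\ge2$ branches at each vertex, which is not abelian.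

Now the groups in question. Let $A$ be a generalized Cartan matrix, $\mathcal D$ a Kac–Moody root datum with generalized Cartan matrix $A$, and $\mathcal G_{\mathcal D}$ the Tits functor, so that $\mathcal G_{\mathcal D}(\mathbb F_q)$ is the minimal Kac–Moody group of type $\mathcal D$ over $\mathbb F_q$. It has a twin root group datum (RGD system), hence acts on a twin building $(X_+,X_-)$, and $X_+$ is locally finite. With the permutation topology, $\mathrm{Aut}(X_+)$ is t.d.l.c. The *complete geometric Kac–Moody group* $G$ is the closure of the image of $\mathcal G_{\mathcal D}(\mathbb F_q)$ in $\mathrm{Aut}(X_+)$, and $G^{(1)}$ is the closure of the image of the subgroup generated by the root groups. Assume $A$ indecomposable and of non-finite type. It is known that then $G^{(1)}$ is an open normal subgroup of finite index in $G$ and $G^{(1)}\in\mathscr S$. The centralizer lattice of $G$ is understood as $\mathcal{LC}(G^{(1)})$.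

**Question.** Is $\mathcal{LC}(G^{(1)})=\{0,\infty\}$ for every such $G$, with $A$ indecomposable of non-finite type, any root datum $\mathcal D$ and any finite field $\mathbb F_q$?

The question comes from Pierre-Emmanuel Caprace, Timothée Marquis, Colin D. Reid, "Locally normal subgroups and ends of locally compact Kac-Moody groups", arXiv:2112.04760 (2021). The first guess is **yes**.

The simplest case is the affine matrix $\begin{pmatrix}2&-2\\-2&2\end{pmatrix}$. In the standard model the minimal group is $\mathrm{SL}_2(\mathbb F_q[t,t^{-1}])$, the building $X_+$ is the Bruhat–Tits tree of $\mathrm{SL}_2(k)$ with $k=\mathbb F_q((t))$, and $G^{(1)}=\mathrm{PSL}_2(k)$, the image of $\mathrm{SL}_2(k)$. By locality we may replace $\mathrm{PSL}_2(k)$ by its open subgroup $U=\{g\in\mathrm{SL}_2(\mathbb F_q[[t]]): g\equiv1 \bmod t\}$. This maps injectively to $\mathrm{PSL}_2(k)$, since a scalar in it is $\pm1$ and congruent to $1$, hence equal to $1$.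

Let $1\ne N\in\mathrm{LN}(U)$ be normalized by an open subgroup $V\le U$, and let $R\subseteq M_2(k)$ be the $k$-linear span of $N$. It is a subalgebra, invariant under conjugation by $V$. Write $E=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, $F=\begin{pmatrix}0&0\\1&0\end{pmatrix}$. For all small $u\in k$ we have $1+uE\in V$, so for $a\in R$
$$(1+uE)\,a\,(1-uE)=a+u[E,a]-u^2EaE\in R .$$
Using two different small nonzero values of $u$ we get $EaE\in R$ and $[E,a]\in R$. The same holds with $F$. Take a non-scalar $a=(a_{kl})\in N$. If $a_{21}\ne0$, then $EaE=a_{21}E$ gives $E\in R$; if $a_{12}\neq0$, then similarly $F\in R$; if $a$ is diagonal, then $[E,a]=(a_{22}-a_{11})E$ gives $E\in R$. Since $FEF=F$ and $EFE=E$, in each case $E,F\in R$, hence $R=M_2(k)$. So $\mathrm C_U(N)$ consists of scalars, and $\mathrm C_U(N)=1$. Thus $\mathcal{LC}(G^{(1)})=\{0,\infty\}$, and the guess passes.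

In the same group the fixator of a half-tree is trivial: the ends of the tree are the points of $\mathbb P^1(k)$, a half-tree has more than two ends, and a matrix fixing three points of $\mathbb P^1(k)$ is a scalar. So the commuting subgroups found in the full automorphism group of the tree are absent here.

## 2. Rank two matrices with entries divisible by $p-1$: statements and standard facts

The guess fails for indefinite rank two matrices of a special arithmetic shape. From now on $p\ge5$ is a prime, $m,n$ are positive multiples of $p-1$ (so $m,n\ge4$),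
$$A=\begin{pmatrix}2&-m\\-n&2\end{pmatrix},$$
$\mathcal D$ is any Kac–Moody root datum of type $A$, and $q=p$. The matrix $A$ is indecomposable of indefinite type. Put $\Gamma=\mathcal G_{\mathcal D}(\mathbb F_p)$ and let $\Gamma^\dagger\le\Gamma$ be the subgroup generated by the root groups. The Weyl group $W=\langle s_1,s_2\rangle$ is infinite dihedral, so $X:=X_+$ is a $(p+1)$-regular tree whose edges are the chambers. A *half-tree* is a connected component of $X$ minus the interior of an edge. For a clopen set $C\subseteq\partial X$ of ends let $\mathrm{Rist}(C)\le G^{(1)}$ be the pointwise fixator of $\partial X\setminus C$; for instance $\mathrm{Rist}(\partial X)=G^{(1)}$.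

**Theorem 1.** (a) For every half-tree $H$, the pointwise fixator of $H$ in $G^{(1)}$ is nontrivial. (b) $\mathcal{LC}(G^{(1)})\neq\{0,\infty\}$. So the question has a negative answer.

**Theorem 2 (stronger form).** (c) $G^{(1)}$ is locally decomposable: for each vertex $v$ it has a compact open subgroup which is the direct product of $p+1$ pairwise isomorphic infinite closed subgroups, one for each edge $e$ at $v$, the factor of $e$ being supported on the half-tree at $e$ not containing $v$.
(d) $C\mapsto[\mathrm{Rist}(C)]$ is a $G^{(1)}$-equivariant embedding of Boolean algebras from the algebra of clopen subsets of $\partial X$ (a Cantor set) into $\mathcal{LC}(G^{(1)})$.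

The smallest member of the family is $p=5$, $m=n=4$.

We use the following standard facts (Tits, *Uniqueness and presentation of Kac–Moody groups over fields*, 1987; Rémy, *Groupes de Kac–Moody déployés et presque déployés*, 2002). Let $T\le\Gamma$ be the standard torus; it is finite. Let $\Delta^{re}=W\alpha_1\cup W\alpha_2$ be the set of real roots, where $s_i\alpha_j=\alpha_j-a_{ij}\alpha_i$.

* (F1) $(T,(U_\alpha)_{\alpha\in\Delta^{re}})$ is an RGD system; $x_\alpha:\mathbb F_p\cong U_\alpha$, and $T$ normalizes each $U_\alpha$.
* (F2) For $i=1,2$ there is $\varphi_i:\mathrm{SL}_2(\mathbb F_p)\to\Gamma^\dagger$ with $\varphi_i\begin{pmatrix}1&r\\0&1\end{pmatrix}=x_i(r):=x_{\alpha_i}(r)$, $y_i(r):=\varphi_i\begin{pmatrix}1&0\\r&1\end{pmatrix}\in U_{-\alpha_i}$, $h_i(\lambda):=\varphi_i(\mathrm{diag}(\lambda,\lambda^{-1}))\in T$ and $h_i(\lambda)x_j(s)h_i(\lambda)^{-1}=x_j(\lambda^{a_{ij}}s)$. With $n_i=\varphi_i\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ we have $n_i^{\pm1}U_\alpha n_i^{\mp1}=U_{s_i\alpha}$.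
* (F3) If $\{\alpha,\beta\}$ is prenilpotent and $\alpha\ne\beta$, then $[U_\alpha,U_\beta]\subseteq\langle U_\gamma:\gamma\in\Delta^{re}\cap(\mathbb Z_{>0}\alpha+\mathbb Z_{>0}\beta)\rangle$.
* (F4) Let $U_+=\langle U_\beta:\beta\in\Delta^{re}_+\rangle$, $B_+=TU_+$, $P_i=B_+\cup B_+n_iB_+$. The edges of $X$ are $\Gamma/B_+$, the vertices are $\Gamma/P_1\sqcup\Gamma/P_2$. With $c=B_+$ and $v_i=P_i$, the group $U_{\alpha_i}$ acts simply transitively on the $p$ edges at $v_i$ other than $c$, namely $d^i_r:=x_i(r)n_ic$ for $r\in\mathbb F_p$.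

A pair $\{\alpha,\beta\}$ of real roots is *prenilpotent* if some $w\in W$ makes both positive and some $w'\in W$ makes both negative. For example, $\{\alpha_1,s_1\alpha_2\}$ is prenilpotent: both are positive, and $s_2s_1$ sends them to $-s_2\alpha_1$ and $-\alpha_2$. The pair $\{\alpha_1,\alpha_2\}$ is not: an element making both simple roots negative would be a longest element of $W$, and $W$ is infinite. As an example of root groups, in $\mathrm{SL}_2(\mathbb F_q[t,t^{-1}])$ one has $U_{\alpha_1}=\{1+sE\}$ and $U_{\alpha_2}=\{1+stF\}$ with $s\in\mathbb F_q$.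

Throughout, $\{i,j\}=\{1,2\}$. Since $p-1$ divides $m$ and $n$, we have $\lambda^{a_{ij}}=1$ for $\lambda\in\mathbb F_p^\times$, so
$$h_i(\lambda)\ \text{centralizes}\ U_{\alpha_j}\qquad(\lambda\in\mathbb F_p^\times).\tag{1}$$
This is how the divisibility hypothesis is used.

## 3. Root groups that commute

This section replaces the commutator relations (F3) by plain commutation. Here $s_1\alpha_2=\alpha_2+m\alpha_1$ and $s_2\alpha_1=\alpha_1+n\alpha_2$. Put
$$\Phi^{(1)}=\{\alpha_1,\ s_1\alpha_2,\ s_1s_2\alpha_1,\dots\},\qquad \Phi^{(2)}=\{\alpha_2,\ s_2\alpha_1,\ s_2s_1\alpha_2,\dots\}.$$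
Then $\Delta^{re}_+=\Phi^{(1)}\sqcup\Phi^{(2)}$. Indeed, $w\alpha_k>0$ exactly when the reduced word of $w$ does not end in $s_k$, so every positive real root is in one of the lists. The reflection in $w\alpha_k$ is $ws_kw^{-1}$, an alternating word of odd length beginning with $s_1$ if $w\alpha_k$ is listed in $\Phi^{(1)}$ and with $s_2$ if it is listed in $\Phi^{(2)}$; all these words are distinct elements of $W$, so no root is listed twice. From the lists, $s_i$ exchanges $\Phi^{(j)}$ and $\Phi^{(i)}\setminus\{\alpha_i\}$.

**Lemma 1.** (i) Root groups of two roots in the same $\Phi^{(j)}$ commute. (ii) If $\beta\in\Phi^{(j)}$, then $U_\beta$ commutes with $U_{-\alpha_i}$.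

**Step 1: the pairs are prenilpotent.** This lets us use (F3). Let $u_N=s_js_is_j\cdots$ ($N$ factors). The set $\{\gamma\in\Delta^{re}_+:u_N^{-1}\gamma<0\}$ consists of the first $N$ roots of $\Phi^{(j)}$; it does not contain $\alpha_i$. So two roots of $\Phi^{(j)}$ are positive, and become negative under $u_N^{-1}$ for $N$ large. If $\beta\in\Phi^{(j)}$, then $s_i\beta$ and $s_i(-\alpha_i)=\alpha_i$ are positive, while for $N$ large $u_N^{-1}\beta$ and $u_N^{-1}(-\alpha_i)$ are negative.

From now on $\{\alpha,\beta\}$ is any prenilpotent pair with $\alpha\ne\beta$. Then $\beta\ne-\alpha$, since both can be made positive at once. As the only real roots proportional to $\alpha$ are $\pm\alpha$, the roots $\alpha,\beta$ are linearly independent.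

**Step 2: $(\alpha|\beta)\ge0$.** This will make sums $k\alpha+l\beta$ too long to be roots. We use the $W$-invariant form with $(\alpha_1|\alpha_1)=2n$, $(\alpha_2|\alpha_2)=2m$, $(\alpha_1|\alpha_2)=-mn$. Real roots have positive norm.

Suppose $(\alpha|\beta)<0$. Then
$$M:=\langle\alpha,\beta^\vee\rangle\langle\beta,\alpha^\vee\rangle=\frac{4(\alpha|\beta)^2}{(\alpha|\alpha)(\beta|\beta)}$$
is a positive integer. On the plane, $s_\alpha s_\beta$ has determinant $1$ and trace $M-2$, so for $M=1,2,3$ it would have order $3,4,6$. But a product of two reflections in the infinite dihedral group $W$ has even length, so it is trivial or of infinite order. Hence $M\ge4$, that is, $(\alpha|\beta)\le-|\alpha||\beta|$ with $|\alpha|=(\alpha|\alpha)^{1/2}$. Put $\delta=|\beta|\alpha+|\alpha|\beta$. Then $\delta\neq0$ and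
$$(\delta|\delta)=2|\alpha|^2|\beta|^2+2|\alpha||\beta|(\alpha|\beta)\le0 .$$

The norm of $x\alpha_1+y\alpha_2$ is $2(nx^2+my^2-mnxy)$, which is indefinite since $mn>4$. If it is $\le0$ with $(x,y)\ne0$, then $mnxy\ge nx^2+my^2>0$, so $xy>0$. Therefore the nonzero vectors of norm $\le0$ form two connected components, a convex sector $\mathcal C\subset\{x,y>0\}$ and $-\mathcal C$. Each $s_k$ permutes these two components and fixes the line $\alpha_k^\perp$ pointwise. This line is negative definite, so it meets $\mathcal C$: for example $\alpha_1^\perp$ is $y=2x/m$, with norm $2x^2(4/m-n)<0$, and $\alpha_2^\perp$ is symmetric. Hence $s_k$, and so $W$, preserves $\mathcal C$. By prenilpotence some $w$ makes $\alpha,\beta$ positive, so $w\delta$ has nonnegative coordinates and lies in $\mathcal C$; some $w'$ makes both negative, so $w'\delta\in-\mathcal C$. This contradicts the invariance of $\mathcal C$.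

**Step 3: no $\gamma=k\alpha+l\beta$ with integers $k,l\ge1$ is a real root.** With (F3) this finishes the proof. If $\gamma\in W\alpha$, then
$$(\gamma|\gamma)=k^2(\alpha|\alpha)+l^2(\beta|\beta)+2kl(\alpha|\beta)>(\alpha|\alpha),$$
a contradiction; likewise if $\gamma\in W\beta$. The remaining case is $\alpha,\beta\in W\alpha_a$ and $\gamma\in W\alpha_b$ with $\{a,b\}=\{1,2\}$. The $\alpha_2$-coefficient $y$ of $x\alpha_1+y\alpha_2$ is fixed by $s_1$ and becomes $-y+nx$ under $s_2$. So it is $\equiv0\pmod n$ on $W\alpha_1$ and $\equiv\pm1\pmod n$ on $W\alpha_2$. Symmetrically, the $\alpha_1$-coefficient is $\equiv0\pmod m$ on $W\alpha_2$ and $\equiv\pm1\pmod m$ on $W\alpha_1$. As $m,n\ge2$, a positive integer combination of elements of $W\alpha_a$ is never in $W\alpha_b$. $\square$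

## 4. Sections along the branches

We now describe elements of $U_+$ recursively. Let $\mathcal T_i$ be the half-tree at $c$ containing $v_i$. The group $U_+$ fixes $c$ and acts on $\mathcal T_1$ and $\mathcal T_2$. Put $\tau^i_r:=x_i(r)n_i$. It fixes $v_i$ and maps $c$ to $d^i_r$, so $\tau^i_r\mathcal T_j$ is the half-tree at $d^i_r$ not containing $v_i$. Thus $\mathcal T_i$ consists of $v_i$, the edges $d^i_r$, and $p$ branches $\tau^i_r\mathcal T_j$, each a copy of the *other* half-tree.

**Lemma 2.** There is a homomorphism $\ell_i:U_+\to\mathbb F_p$ with $g\,d^i_r=d^i_{r+\ell_i(g)}$. It satisfies $\ell_i(x_i(s))=s$ and $\ell_i(U_\beta)=0$ for $\beta\in\Delta_+^{re}\setminus\{\alpha_i\}$.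

*Proof.* Clearly $x_i(s)d^i_r=d^i_{r+s}$. Let $\beta\ne\alpha_i$ be positive. Then $n_i^{-1}U_\beta n_i=U_{s_i\beta}\le U_+$ fixes $c$, so $U_\beta$ fixes $d^i_0=n_ic$; it also fixes $c$. If $\beta\in\Phi^{(i)}$, then $U_\beta$ commutes with $U_{\alpha_i}$ by Lemma 1(i), so it fixes all $x_i(r)d^i_0=d^i_r$. If $\beta\in\Phi^{(j)}$, it commutes with $U_{-\alpha_i}=n_iU_{\alpha_i}n_i^{-1}$ by Lemma 1(ii). The latter group is transitive on the edges at $v_i$ other than $d^i_0$; one of these is $c$, which $U_\beta$ fixes, so $U_\beta$ fixes all of them. Hence all generators of $U_+$ act on the index set $\mathbb F_p$ by translations. $\square$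

Put $U^{(i)}=\ker\ell_i$. Note $x_j(s)\in U^{(i)}$. We need generators:
$$U^{(i)}\ \text{is generated by the}\ hU_\beta h^{-1},\quad h\in U_{\alpha_i},\ \beta\in\Delta_+^{re}\setminus\{\alpha_i\}.\tag{2}$$
Indeed, the subgroup $N\le U^{(i)}$ generated by these is normalized by $U_{\alpha_i}$ and contains the other $U_\beta$, so it is normal and $U_+=U_{\alpha_i}N$. Since $U_{\alpha_i}\cap U^{(i)}=1$, we get $U^{(i)}=N$.

**Definition (section).** For $g\in U_+$ and $r\in\mathbb F_p$ put $g^i_r:=(\tau^i_{r+\ell_i(g)})^{-1}\,g\,\tau^i_r\in\Gamma$.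

The element $g$ carries the branch with index $r$ to the branch with index $r+\ell_i(g)$; the section records how, after both are identified with $\mathcal T_j$. Directly from the definition,
$$(gh)^i_r=g^i_{r+\ell_i(h)}\,h^i_r.\tag{3}$$
The next lemma computes sections of generators; for example it says that $x_j(s)$, seen from branch $r\ne0$ at $v_i$, is $x_i(\frac1r)x_j(s)x_i(-\frac1r)$.

**Lemma 3.** The sections of generators are as follows.

1. $g=x_i(s)$: $g^i_r=1$ for all $r$.
2. $g\in U_\beta$, $\beta\in\Phi^{(j)}$: $g^i_0\in U_{s_i\beta}$ with $s_i\beta\in\Phi^{(i)}\setminus\{\alpha_i\}$; for $r\ne0$, $g^i_r=x_i(\frac1r)\,g'\,x_i(-\frac1r)$ with $g'\in U_\beta$ depending on $r$, and $g'=g$ if $\beta=\alpha_j$.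
3. $g\in U_\beta$, $\beta\in\Phi^{(i)}\setminus\{\alpha_i\}$: $g^i_r=n_i^{-1}gn_i\in U_{s_i\beta}$ for all $r$, with $s_i\beta\in\Phi^{(j)}$.

Consequently $g^i_r\in U^{(i)}$ for all $g\in U_+$ and all $r$.

*Proof.* Item 1: $x_i(s)\tau^i_r=\tau^i_{r+s}$. Item 3: $\ell_i(g)=0$ and $g$ commutes with $x_i(r)$ by Lemma 1(i), so $g^i_r=n_i^{-1}x_i(-r)gx_i(r)n_i=n_i^{-1}gn_i$. In item 2 again $\ell_i(g)=0$, and the case $r=0$ is $n_i^{-1}gn_i\in U_{s_i\beta}$. For $r\ne0$ we compute in $\mathrm{SL}_2$:
$$\begin{pmatrix}1&r\\0&1\end{pmatrix}\begin{pmatrix}0&1\\-1&0\end{pmatrix}=\begin{pmatrix}-r&1\\-1&0\end{pmatrix}=\begin{pmatrix}1&0\\\frac1r&1\end{pmatrix}\begin{pmatrix}-r&0\\0&-\frac1r\end{pmatrix}\begin{pmatrix}1&-\frac1r\\0&1\end{pmatrix},$$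
so $\tau^i_r=y_i(\frac1r)\,h_i(-r)\,x_i(-\frac1r)$. Since $g$ commutes with $y_i(\frac1r)\in U_{-\alpha_i}$ by Lemma 1(ii),
$$g^i_r=(\tau_r^i)^{-1}g\tau^i_r=x_i(\tfrac1r)\,\big(h_i(-r)^{-1}g\,h_i(-r)\big)\,x_i(-\tfrac1r),$$
and $g'=h_i(-r)^{-1}gh_i(-r)\in U_\beta$ because $T$ normalizes $U_\beta$. For $\beta=\alpha_j$, (1) gives $g'=g$.

The last claim holds on generators: in each item the section is $1$, or lies in $U_\gamma$ for a positive $\gamma\neq\alpha_i$, or is a $U_+$-conjugate of an element of $U_\beta$ with $\beta\ne\alpha_i$; all these are killed by $\ell_i$ (Lemma 2). It holds in general by (3). $\square$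

## 5. A polynomial for each element, and its derivative

We read two numbers off each section. The second will turn out to be the derivative of the first. Let $\mathcal P_{\le d}$ be the space of polynomials over $\mathbb F_p$ of degree $\le d$. Functions $\mathbb F_p\to\mathbb F_p$ are identified with $\mathcal P_{\le p-1}$. Translation $r\mapsto r+s$ preserves $\mathcal P_{\le p-1}$, so the identification respects translations, and the formal derivative of a function is well defined and commutes with translations.

For $g\in U_+$ put $A^i_g(r):=\ell_j(g^i_r)$. By (3),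
$$A^i_{gh}(r)=A^i_h(r)+A^i_g(r+\ell_i(h)).\tag{4}$$
Lemmas 2 and 3 give the values on generators:
$$A^i_{x_i(s)}=0,\qquad A^i_{x_j(s)}=s\,r^{p-1},\tag{5}$$
$$A^i_u=0\ \ (u\in U_\beta,\ \beta\in\Phi^{(j)}\setminus\{\alpha_j\}),\qquad A^i_u\ \text{constant}\ \ (u\in U_\beta,\ \beta\in\Phi^{(i)}\setminus\{\alpha_i\}).\tag{6}$$
For $x_j(s)$: the section at $0$ lies in $U_{s_i\alpha_j}$ with $s_i\alpha_j\ne\alpha_j$, so $\ell_j=0$; at $r\ne0$ it is a conjugate of $x_j(s)$, so $\ell_j=s$; and $sr^{p-1}$ is the function that is $0$ at $0$ and $s$ elsewhere. For $\beta\in\Phi^{(j)}\setminus\{\alpha_j\}$ the sections lie in conjugates of $U_\beta$ or in $U_{s_i\beta}$ with $s_i\beta\in\Phi^{(i)}$, and neither root is $\alpha_j$. For $\beta\in\Phi^{(i)}\setminus\{\alpha_i\}$ the section does not depend on $r$.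

From (4) and $A^i_{x_i(s)}=0$ we get, for all $g\in U_+$,
$$A^i_{x_i(a)\,g\,x_i(-a)}(r)=A^i_g(r-a).\tag{7}$$

**The top coefficient.** The coefficient of $r^{p-1}$ is unchanged by translations, so by (4) it is a homomorphism $U_+\to\mathbb F_p$ in $g$. By (5), (6) it agrees with $\ell_j$ on generators. Hence
$$\text{the coefficient of }r^{p-1}\text{ in }A^i_g\text{ is }\ell_j(g).\tag{8}$$

**The next coefficient.** For $g\in U^{(j)}=\ker\ell_j$ we have $\deg A^i_g\le p-2$ by (8). On $\mathcal P_{\le p-2}$ the coefficient of $r^{p-2}$ is unchanged by translations, so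
$$\lambda_i:U^{(j)}\to\mathbb F_p,\qquad\lambda_i(g):=-(\text{coefficient of }r^{p-2}\text{ in }A^i_g),$$
is a homomorphism. Two families of values are needed. First, by (4) and (5), $g=x_j(a)x_i(s)x_j(-a)$ has $A^i_g=a\big[(r+s)^{p-1}-r^{p-1}\big]$, whose coefficient of $r^{p-2}$ is $(p-1)as=-as$. So
$$\lambda_i\big(x_j(a)x_i(s)x_j(-a)\big)=as,\qquad\text{in particular }\lambda_i(x_i(s))=0.\tag{9}$$
Second, let $h\in U_{\alpha_j}$ and $u\in U_\beta$ with $\beta\in\Delta_+^{re}\setminus\{\alpha_1,\alpha_2\}$. Since $\ell_i(h)=\ell_i(u)=0$, (4) gives $A^i_{huh^{-1}}=A^i_u$, a constant. As $p-2\ge1$,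
$$\lambda_i(huh^{-1})=0.\tag{10}$$

**Lemma 4.** For $g\in U_+$ put $\Lambda^i_g(r):=\lambda_j(g^i_r)$, which makes sense since $g^i_r\in U^{(i)}$. Then $\Lambda^i_g=-(A^i_g)'$.

*Proof.* By (3), $\Lambda^i$ satisfies the rule (4) with $\Lambda$ in place of $A$. The operator $-(\cdot)'$ is additive and commutes with translations, so $-(A^i)'$ satisfies it too. It suffices to check the root groups, which generate $U_+$.

For $x_i(s)$ both sides are $0$. For $x_j(s)$ and $r\ne0$ the section is $x_i(\frac1r)x_j(s)x_i(-\frac1r)$, so $\lambda_j=s/r$ by (9) with $i,j$ exchanged. At $r=0$ the section lies in $U_{s_i\alpha_j}$ with $s_i\alpha_j\in\Phi^{(i)}\setminus\{\alpha_i\}$, so $\lambda_j=0$ by (10). Hence $\Lambda^i=s\,r^{p-2}=-(s\,r^{p-1})'$.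

For $u\in U_\beta$ with $\beta\in\Phi^{(j)}\setminus\{\alpha_j\}$, the sections are $U_{\alpha_i}$-conjugates of elements of $U_\beta$, or lie in $U_{s_i\beta}$ with $s_i\beta\in\Phi^{(i)}\setminus\{\alpha_i\}$; by (10), $\Lambda^i=0$, and $A^i=0$ by (6). For $u\in U_\beta$ with $\beta\in\Phi^{(i)}\setminus\{\alpha_i\}$, the sections lie in $U_{s_i\beta}$ with $s_i\beta\in\Phi^{(j)}$, where $\lambda_j=0$ by (10), or by (9) if $s_i\beta=\alpha_j$. So $\Lambda^i=0$, and $A^i$ is constant. $\square$

**Lemma 5.** For $g\in U^{(i)}$ the coefficient of $r^{p-2}$ in $A^i_g$ is $\lambda_j(g)$.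

*Proof.* On $U^{(i)}$ the map $g\mapsto A^i_g$ is additive by (4), so both quantities are homomorphisms on $U^{(i)}$. We check the generators (2). Let $h=x_i(a)$ and $u\in U_\beta$, $\beta\neq\alpha_i$. By (7), $A^i_{huh^{-1}}(r)=A^i_u(r-a)$. For $u=x_j(s)$ this is $s(r-a)^{p-1}$, with coefficient $-(p-1)as=as$, which is $\lambda_j(huh^{-1})$ by (9). For other $u$, $A^i_u$ is constant by (6), and both sides vanish, the right one by (10). $\square$

Note the two roles: $\lambda_j$ is defined on $U^{(i)}$ through the polynomial at the vertex $v_j$, and Lemma 5 reads the same number from the polynomial at the other vertex $v_i$.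

## 6. The $p+1$ branches at a vertex are linked

We want an element acting on one branch only. Let $\mathbb P=\mathbb F_p\cup\{\infty\}$. The group $U^{(i)}$ fixes $v_i$ and all $p+1$ edges at $v_i$. The half-trees at these edges not containing $v_i$ are $\mathcal T_j$ (index $\infty$) and $\tau^i_r\mathcal T_j$ (index $r$). For $g\in U^{(i)}$ put $g_\infty:=g$ and $g_r:=g^i_r$. All $g_\omega$ lie in $U^{(i)}$, and by (3) each map $g\mapsto g_\omega$ is a homomorphism $U^{(i)}\to U^{(i)}$. Write $\pi=(\ell_j,\lambda_j):U^{(i)}\to\mathbb F_p^2$.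

**Lemma 6.** Let $g\in U^{(i)}$ and $A=A^i_g=a_{p-1}r^{p-1}+a_{p-2}r^{p-2}+\cdots$. Then
$$\pi(g_r)=(A(r),-A'(r))\quad(r\in\mathbb F_p),\qquad \pi(g_\infty)=(a_{p-1},a_{p-2}).\tag{11}$$
Every $A\in\mathcal P_{\le p-1}$ occurs as $A^i_g$ for some $g\in U^{(i)}$.

*Proof.* The first formula is Lemma 4, the second is (8) and Lemma 5. For the last claim, $A^i$ is additive on $U^{(i)}$, and by (7) the elements $x_i(a)x_j(s)x_i(-a)\in U^{(i)}$ give $s(r-a)^{p-1}$, which is $s$ times the indicator function of $\mathbb F_p\setminus\{a\}$. The sum of these indicators over all $a$ is the constant $p-1=-1$. So we get constants, hence indicators of points, hence all functions. $\square$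

For $p=5$ and $g=x_j(1)$ we have $A=r^4$ and $-A'=r^3$, and the vectors $\pi(g_\omega)$ for $\omega=0,1,2,3,4,\infty$ are
$$(0,0),\ (1,1),\ (1,3),\ (1,2),\ (1,4),\ (1,0).$$

The natural first attempt is an induction on the radius: show that $U^{(i)}$ acts on the branches, out to each radius, as the full product of its actions on the single branches. This already fails at the second sphere around $v_i$. There $g$ acts on the branch $\omega$ by translation by $\ell_j(g_\omega)$. Since $\sum_{r\in\mathbb F_p}r^e$ equals $-1$ for $e=p-1$ and $0$ for $0\le e\le p-2$ (with $0^0=1$), formula (11) gives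
$$\sum_{\omega\in\mathbb P}\ell_j(g_\omega)=-a_{p-1}+a_{p-1}=0 .$$
An element acting on the second sphere in exactly one branch would violate this. So the guess of Section 1 passes another test.

One could ask for less, namely $\pi(g_\omega)=0$ for all $\omega\neq\omega_0$ but not at $\omega_0$. This is impossible too. Among the indices other than $\omega_0$ there are at least $p-1$ points $r\in\mathbb F_p$, and at each of them $A(r)=A'(r)=0$, so $(X-r)^2$ divides $A$. Then $A$ is divisible by a polynomial of degree at least $2(p-1)>p-1$, so $A=0$ and all $\pi(g_\omega)$ vanish. Inside $U^{(i)}$ nothing is concentrated on one branch as far as $\pi$ can see.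

What gets past this is to look at commutators. If $\pi$ is the map to the Frattini quotient of a two-generator $p$-group, then the leading term of a commutator $[x,x']$ is the determinant of $\pi(x),\pi(x')$. For $g,h\in U^{(i)}$ the determinant on branch $r$ is, up to sign, the Wronskian $A_gA_h'-A_hA_g'$ at $r$. One vector function $(A,-A')$ cannot be concentrated at a point, but *sums of Wronskians* can. The next section makes both statements exact.

## 7. Wronskians, and a lemma on $p$-groups

**Lemma 7.** The functions $A_1A_2'-A_2A_1'$ with $A_1,A_2\in\mathcal P_{\le p-2}$ span all functions on $\mathbb F_p$ additively.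

*Proof.* Taking $A_1=\mu r^a$, $A_2=r^b$ with $0\le a<b\le p-2$ gives $\mu(b-a)r^{a+b-1}$, and $b-a\not\equiv0\pmod p$. The sum $a+b$ takes all values $1,\dots,p$: use $(0,b)$ for $1\le b\le p-2$, then $(1,p-2)$, then $(2,p-2)$. The last pair needs $2<p-2$, that is, $p\ge5$. So all $\mu r^e$ with $0\le e\le p-1$ occur. $\square$

For $p=5$ the pairs $(0,1),(0,2),(0,3),(1,3),(2,3)$ give $1,\,2r,\,3r^2,\,2r^3,\,r^4$. For $p=3$ the lemma is false: Wronskians of polynomials of degree $\le1$ are constants. This matches Section 1. Take $p=3$, $m=n=2$ and the model $\mathrm{SL}_2(\mathbb F_3[t,t^{-1}])$. The root groups of $\Phi^{(1)}$ and $U_{-\alpha_2}$ are upper unipotent, those of $\Phi^{(2)}$ and $U_{-\alpha_1}$ are lower unipotent, so the conclusions of Lemma 1 hold. Also (1) holds, as $\lambda^2=1$ in $\mathbb F_3^\times$, and Sections 4 to 6 use only these facts and $p\ge3$. Yet in that group the fixators of half-trees are trivial.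

Next the group theory. We write $[x,y]=xyx^{-1}y^{-1}$, $\gamma_1(Q)=Q$, $\gamma_{l+1}(Q)=[\gamma_l(Q),Q]$, and recall $[\gamma_a(Q),\gamma_b(Q)]\le\gamma_{a+b}(Q)$. For a finite $p$-group $Q$, the Frattini subgroup $\Phi(Q)$ is the smallest normal subgroup with elementary abelian quotient, and elements generating $Q/\Phi(Q)$ generate $Q$. For example, for a dihedral group of order $8$ it is the center.

**Lemma 8.** Let $Q$ be a finite $p$-group and $\pi:Q\to\mathbb F_p^2$ a surjection with kernel $\Phi(Q)$. Let $s,t\in Q$ have order dividing $p$, with $\pi(s)=(1,0)$, $\pi(t)=(1,1)$. Put $\langle(a,\lambda),(a',\lambda')\rangle=a\lambda'-a'\lambda$. Let $\Omega$ be a finite set and $Z\le Q^\Omega$ a subgroup such that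

* (i) for each $\omega$, $\pi(z_\omega)$ $(z\in Z)$ takes all values in $\mathbb F_p^2$;
* (ii) the functions $\omega\mapsto\langle\pi(z_\omega),\pi(z'_\omega)\rangle$ $(z,z'\in Z)$ span $\mathbb F_p^\Omega$ additively.

Then $[Z,Z]=\gamma_2(Q)^\Omega=\Phi(Q)^\Omega$.

**Step 1: the top layer.** We compute commutators modulo $\gamma_3$. Write $\gamma_l=\gamma_l(Q)$. Since $\pi(s),\pi(t)$ generate $\mathbb F_p^2=Q/\Phi(Q)$, we have $Q=\langle s,t\rangle$. Hence $Q/\gamma_2$ is abelian and generated by elements of order dividing $p$, so it is elementary abelian, and $\gamma_2=\Phi(Q)$. Clearly $[Z,Z]\le\gamma_2^\Omega$. Commutators are bilinear modulo $\gamma_3$, so $\gamma_2/\gamma_3$ is generated by $[s,t]$, and $[s,t]^p\equiv[s^p,t]=1$ modulo $\gamma_3$. If $\pi(x)=(a,\lambda)$, then $x\in s^{a-\lambda}t^\lambda\gamma_2$. With $\pi(x')=(a',\lambda')$ and $(a-\lambda)\lambda'-\lambda(a'-\lambda')=a\lambda'-a'\lambda$ we get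
$$[x,x']\equiv[s,t]^{\langle\pi(x),\pi(x')\rangle}\pmod{\gamma_3}.\tag{12}$$

**Step 2: concentrating at one coordinate, layer by layer.** We prove for $l\ge2$ the following claim. *Claim$(l)$: for all $\omega_0\in\Omega$ and $x\in\gamma_l$ there is $y\in[Z,Z]$ with $y_{\omega_0}\in x\gamma_{l+1}$ and $y_\omega\in\gamma_{l+1}$ for $\omega\ne\omega_0$.*

For $l=2$ write $x\equiv[s,t]^e$ modulo $\gamma_3$. By (ii), $e$ times the indicator of $\omega_0$ is a sum of functions $\langle\pi(z_\omega),\pi(z'_\omega)\rangle$ (negatives arise by swapping $z$ and $z'$). The product of the corresponding $[z,z']$ is the required $y$ by (12).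

Assume Claim$(l)$. The group $\gamma_{l+1}/\gamma_{l+2}$ is generated by the $[x,w]$ with $x\in\gamma_l$, $w\in Q$. Take $y$ as in Claim$(l)$ for $x$ and $\omega_0$, and by (i) take $\tilde w\in Z$ with $\pi(\tilde w_{\omega_0})=\pi(w)$, so $\tilde w_{\omega_0}\in w\gamma_2$. Then $[y,\tilde w]\in[Z,Z]$. Its coordinates at $\omega\ne\omega_0$ lie in $[\gamma_{l+1},Q]=\gamma_{l+2}$. At $\omega_0$ it is $[xg,wg']$ with $g\in\gamma_{l+1}$, $g'\in\gamma_2$. Modulo $\gamma_{l+2}$ the element $g$ is central, and $g'$ commutes with $x\in\gamma_l$, so $[xg,wg']\equiv[x,w]$. Products of such elements and their inverses give Claim$(l+1)$.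

**Step 3: conclusion.** By the claims, $[Z,Z]\cap\gamma_l^\Omega$ maps onto $(\gamma_l/\gamma_{l+1})^\Omega$ for all $l\ge2$. As $Q$ is nilpotent, descending induction on $l$ gives $\gamma_l^\Omega\le[Z,Z]$ for all $l\ge2$, in particular for $l=2$. $\square$

## 8. The finite groups $\mathcal V^{(i)}_k$ and their Frattini subgroups

To apply Lemma 8 to the action on a ball of a branch, we must know that $(\ell,\lambda)$ is the Frattini quotient there. Let $\mathcal T^k_i$ be the ball of radius $k$ around $v_i$ in $\mathcal T_i$, and let $\mathcal V^{(i)}_k$ be the image of $U^{(j)}$ in $\mathrm{Aut}(\mathcal T^k_i)$. (Use $U^{(j)}$ and not $U_+$, because the sections acting on copies of $\mathcal T_i$ lie in $U^{(j)}$.)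

For $g\in U^{(j)}$ and $y\in\mathcal T^k_j$ we have $g\tau^i_ry=\tau^i_{r+\ell_i(g)}g^i_ry$. So the action of $g$ on $\mathcal T^{k+1}_i$ determines, and is determined by, $\ell_i(g)$ and the actions on $\mathcal T^k_j$ of the sections $g^i_r\in U^{(i)}$, that is, their images in $\mathcal V^{(j)}_k$. This has three consequences.

By (3), the subgroup $\ell_i=0$ of $\mathcal V^{(i)}_{k+1}$, of index at most $p$, embeds in $(\mathcal V^{(j)}_k)^{\mathbb F_p}$; since $\mathcal V^{(i)}_0=1$, by induction all $\mathcal V^{(i)}_k$ are finite $p$-groups. Next, $\ell_i$ factors through $\mathcal V^{(i)}_k$ for $k\ge1$, so $A^i$ and $\lambda_i$ factor for $k\ge2$. Finally, the action on $\mathcal T^2_i$ is determined by $(\ell_i(g),A^i_g)$.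

**Proposition 9.** For $k\ge2$ and $i=1,2$, the homomorphism $(\ell_i,\lambda_i):\mathcal V^{(i)}_k\to\mathbb F_p^2$ is onto, and its kernel is $\Phi(\mathcal V^{(i)}_k)$.

**Step 1: surjectivity.** By (9), $x_i(1)\mapsto(1,0)$ and $x_j(1)x_i(1)x_j(-1)\mapsto(1,1)$; both elements lie in $U^{(j)}$.

**Step 2: the case $k=2$.** This starts the induction, and it also shows which polynomials occur. Via $A^i$, the kernel of $\ell_i$ on $\mathcal V^{(i)}_2$ is an additive subgroup $F\le\mathcal P_{\le p-2}$. It is translation invariant by (7), as $x_i(s)\in U^{(j)}$. It contains the polynomial of $g=x_j(1)x_i(1)x_j(-1)x_i(-1)$, which is $r^{p-1}-(r-1)^{p-1}$, of degree exactly $p-2$. Differencing lowers the degree of a nonconstant polynomial of degree $<p$ by exactly one, so $F$ contains polynomials of every degree $0,\dots,p-2$. An additive subgroup is an $\mathbb F_p$-subspace, so $F=\mathcal P_{\le p-2}$. Thus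
$$\mathcal V^{(i)}_2=\langle x_i(1)\rangle\ltimes\mathcal P_{\le p-2},$$
with $x_i(1)$ of order $p$ acting by translation. Its Frattini subgroup contains $[x_i(1),\mathcal P_{\le p-2}]=\mathcal P_{\le p-3}$ (differencing maps $\mathcal P_{\le p-2}$ onto $\mathcal P_{\le p-3}$ with kernel the constants). The quotient by $\mathcal P_{\le p-3}$ has order $p^2$ and is generated by two commuting subgroups of order $p$, so it is elementary abelian. Hence $\Phi(\mathcal V^{(i)}_2)=\mathcal P_{\le p-3}=\ker(\ell_i,\lambda_i)$. For $p=5$ these groups have orders $5^5$ and $5^3$.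

**Step 3: from $k$ to $k+1$, for both indices at once.** We apply Lemma 8 to the branches at $v_i$ inside $\mathcal T_i$. Let $Q=\mathcal V^{(j)}_k$ and $\pi=(\ell_j,\lambda_j)$. By induction $\ker\pi=\Phi(Q)$. Let $s,t$ be the images in $Q$ of $x_j(1)$ and $x_i(1)x_j(1)x_i(-1)$, both in $U^{(i)}$. They have order dividing $p$, and $\pi(s)=(1,0)$, $\pi(t)=(1,1)$ by (9). Let $Y=\ker\ell_i\le\mathcal V^{(i)}_{k+1}$. Sections embed $Y$ as a subgroup of $Q^{\mathbb F_p}$. By Lemma 4, $\pi(y_r)=(A_y(r),-A_y'(r))$, and by Step 2, $A_y$ ranges over all of $\mathcal P_{\le p-2}$.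

Hypothesis (i) of Lemma 8 holds, since a polynomial of degree $\le1\le p-2$ can have any value and any derivative at $r$. For (ii),
$$\langle\pi(y_r),\pi(y'_r)\rangle=-(A_yA_{y'}'-A_{y'}A_y')(r),$$
and Lemma 7 applies. So $[Y,Y]=\Phi(Q)^{\mathbb F_p}$.

The kernel of $\mathcal V^{(i)}_{k+1}\to\mathcal V^{(i)}_2$ is $\{y\in Y:A_y=0\}$. If $A_y=0$, then also $A_y'=0$, so all $y_r\in\ker\pi=\Phi(Q)$. Conversely, all elements of $\Phi(Q)^{\mathbb F_p}=[Y,Y]\le Y$ have $A_y=0$. So this kernel equals $[Y,Y]\le\Phi(\mathcal V^{(i)}_{k+1})$. A normal subgroup inside the Frattini subgroup may be divided out, so $\Phi(\mathcal V^{(i)}_{k+1})$ is the preimage of $\Phi(\mathcal V^{(i)}_2)$, which by Step 2 is $\ker(\ell_i,\lambda_i)$. $\square$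

## 9. A product decomposition at each vertex

**Step 1: all $p+1$ branches at finite level.** We repeat the argument with the branch $\infty$ included. Fix $i$ and $k\ge2$. Let $Q=\mathcal V^{(j)}_k$, $\pi=(\ell_j,\lambda_j)$, and let $Z\le Q^{\mathbb P}$ be the image of $U^{(i)}$ under $g\mapsto(g_\omega|_{\mathcal T^k_j})_{\omega\in\mathbb P}$. Take $s,t$ as in the proof of Proposition 9; by that proposition $\ker\pi=\Phi(Q)$. We check the hypotheses of Lemma 8 with $\Omega=\mathbb P$, using Lemma 6. Hypothesis (i) holds because $A$ is an arbitrary element of $\mathcal P_{\le p-1}$: at $r$ one can prescribe $A(r)$ and $A'(r)$, at $\infty$ one can prescribe $(a_{p-1},a_{p-2})$. For (ii), pairs $A_1,A_2\in\mathcal P_{\le p-2}$ give the value $0$ at $\infty$ (both first coordinates vanish there), and by Lemma 7 they span all functions supported on $\mathbb F_p$. The pair $A_1=r^{p-1}$, $A_2=r^{p-2}$ gives $\langle(1,0),(0,1)\rangle=1$ at $\infty$. Hence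
$$Z\ \ge\ \Phi(\mathcal V^{(j)}_k)^{\mathbb P}\qquad\text{for all }k\ge2.\tag{13}$$

**Step 2: passing to the limit.** Let $\mathcal V^{(j)}=\varprojlim_k\mathcal V^{(j)}_k$, the closure of the image of $U^{(i)}$ in the automorphism group of the rooted tree $(\mathcal T_j,v_j)$. By Proposition 9, $\Psi_j:=\varprojlim_k\Phi(\mathcal V^{(j)}_k)=\ker(\ell_j,\lambda_j)\le\mathcal V^{(j)}$. Let $\overline{U^{(i)}}$ be the closure of the image of $U^{(i)}$ in $\mathrm{Aut}(X)$. It is compact, since it fixes $c$. Acting on the $p+1$ branches, it embeds as a closed subgroup of $(\mathcal V^{(j)})^{\mathbb P}$, because the branches together with $v_i$ and its edges make up $X$. Put $D:=\Psi_j^{\mathbb P}$. By (13), every element of $D$ agrees at each level $k$ with an element of $U^{(i)}$, so $D\le\overline{U^{(i)}}$. Moreover $D$ is the kernel of the continuous homomorphism $g\mapsto(\pi(g_\omega))_\omega$ from $\overline{U^{(i)}}$ to the finite group $(\mathbb F_p^2)^{\mathbb P}$. So $D$ is open in $\overline{U^{(i)}}$.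

**Step 3: $D$ is open in $G^{(1)}$.** The stabilizer of $c$ in $G^{(1)}$ is open. As the image of $\Gamma^\dagger$ is dense, this stabilizer is the closure of the image of $\Gamma^\dagger\cap B_+=\Gamma^\dagger\cap TU_+$. In that group $U_+$ has finite index ($T$ is finite and normalizes $U_+$), and $[U_+:U^{(i)}]=p$. The closure of a finite union of cosets of $U^{(i)}$ is a finite union of cosets of $\overline{U^{(i)}}$. So $\overline{U^{(i)}}$ is a closed subgroup of finite index in an open subgroup of $G^{(1)}$, hence open, and so is $D$.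

**Step 4: the factors.** As $D$ is compact and open in the nondiscrete group $G^{(1)}$, it is infinite, so $\Psi_j$ is infinite. (That $\Psi_j\neq1$ is also visible directly: surjections of finite $p$-groups map Frattini subgroups onto Frattini subgroups, so $\Psi_j$ maps onto $\Phi(\mathcal V^{(j)}_2)\cong\mathcal P_{\le p-3}\ne0$.) The $p+1$ factors of $D$ are closed, isomorphic to $\Psi_j$, and each is supported on one branch at $v_i$.

**Step 5: moving around the tree.** For $k=1,2$ the group $\varphi_k(\mathrm{SL}_2(\mathbb F_p))$ lies in $P_k$, so it fixes $v_k$. It is transitive on the edges at $v_k$, since $U_{\alpha_k}$ is transitive on those other than $c$ and $n_kc=d^k_0$. So if an edge is in the $\Gamma^\dagger$-orbit of $c$, all edges meeting it are. As $X$ is connected, $\Gamma^\dagger$ is transitive on edges, and every vertex is a $\Gamma^\dagger$-translate of $v_1$ or $v_2$. Conjugating $D$ proves **Theorem 2(c)**.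

**Step 6: fixators of half-trees.** The factor of $D$ with index $\omega=0$ is nontrivial, and it fixes $\mathcal T_j$, the branch of index $\infty$, pointwise. As $i$ was arbitrary, the fixators in $G^{(1)}$ of $\mathcal T_1$ and of $\mathcal T_2$ are nontrivial. By Step 5 every half-tree is a $\Gamma^\dagger$-translate of $\mathcal T_1$ or $\mathcal T_2$. This proves **Theorem 1(a)**. $\square$

## 10. Clopen sets of ends inside the centralizer lattice

It remains to go from half-trees to the lattice. Write $\mathbf G=G^{(1)}$. For a half-tree $H$ let $H^*$ be the complementary half-tree at the same edge, so $\partial X=\partial H\sqcup\partial H^*$.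

**Step 1: ends determine vertices.** If three ends lie in three different directions at a vertex $v$, an automorphism fixing these ends fixes $v$, the unique common vertex of the three geodesics joining them. Since $X$ is $(p+1)$-regular, an automorphism fixing all ends fixes all vertices: $\mathbf G$ acts faithfully on $\partial X$, that is, $\mathrm{Rist}(\emptyset)=1$. Also, each vertex of $H^*$ has at least $p\ge3$ neighbors in $H^*$, and each of these directions contains an end of $H^*$. So an element fixing $\partial H^*$ pointwise fixes $H^*$ pointwise. Thus $\mathrm{Rist}(\partial H)$ is the fixator of $H^*$, which is nontrivial by Theorem 1(a). In particular, $\mathrm{Rist}(\partial H)$ fixes pointwise every ball disjoint from $H$, as such a ball lies in $H^*$.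

Directly from the definition, $\mathrm{Rist}(C)\cap\mathrm{Rist}(C')=\mathrm{Rist}(C\cap C')$ and $g\,\mathrm{Rist}(C)g^{-1}=\mathrm{Rist}(gC)$. The sets $\partial H$ form a basis of clopen sets of $\partial X$. For clopen $C$, the group $\mathrm{Rist}(C)$ is closed. It is locally normal: $C$ is a finite union of sets $\partial H$, so the fixator of a ball containing the finitely many edges involved stabilizes $C$ and normalizes $\mathrm{Rist}(C)$.

**Step 2: a commuting element fixes ends.** *Let $C$ be clopen and let $z\in\mathbf G$ centralize $\mathrm{Rist}(\partial H)$ for all $H$ disjoint from some fixed ball with $\partial H\subseteq C$. Then $z$ fixes $C$ pointwise.* Suppose $z\xi\neq\xi$ with $\xi\in C$. Choose such an $H$, far out on a ray to $\xi$, with $\xi\in\partial H$ and $z\partial H\cap\partial H=\emptyset$, and choose $1\ne k\in\mathrm{Rist}(\partial H)$. Then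
$$k=zkz^{-1}\in\mathrm{Rist}(\partial H)\cap\mathrm{Rist}(z\partial H)=\mathrm{Rist}(\emptyset)=1,$$
a contradiction.

**Step 3: the centralizer of $\mathrm{Rist}(C)$.** We show $\mathrm C_{\mathbf G}(\mathrm{Rist}(C))=\mathrm{Rist}(\partial X\setminus C)$. The inclusion "$\supseteq$" holds since elements with disjoint supports in $\partial X$ commute and the action on $\partial X$ is faithful. For "$\subseteq$", an element centralizing $\mathrm{Rist}(C)$ centralizes $\mathrm{Rist}(\partial H)$ for all $\partial H\subseteq C$, so it fixes $C$ pointwise by Step 2. Consequently $\mathrm{Rist}(C)=\mathrm C_{\mathbf G}(\mathrm{Rist}(\partial X\setminus C))\in\mathrm{LC}(\mathbf G)$ for all clopen $C$.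

**Step 4: order.** We show $[\mathrm{Rist}(C)]\le[\mathrm{Rist}(C')]$ if and only if $C\subseteq C'$. "If" is clear. Suppose $C\not\subseteq C'$ and pick $H$ with $\partial H\subseteq C\setminus C'$. The group $\mathrm{Rist}(\partial H)$ is nondiscrete: for any given ball it contains nontrivial groups $\mathrm{Rist}(\partial H')$ with $H'\subseteq H$ disjoint from that ball, and these fix the ball. But $\mathrm{Rist}(\partial H)\cap\mathrm{Rist}(C')=\mathrm{Rist}(\emptyset)=1$. If $\mathrm{Rist}(C)\cap\mathrm{Rist}(C')$ were open in $\mathrm{Rist}(C)$, intersecting with $\mathrm{Rist}(\partial H)\le\mathrm{Rist}(C)$ would make $1$ open in $\mathrm{Rist}(\partial H)$, a contradiction.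

**Proof of Theorem 1(b).** The group $\mathrm{Rist}(\emptyset)=1$ represents $0$ and $\mathrm{Rist}(\partial X)=\mathbf G$ represents $\infty$. The set $C=\partial\mathcal T_1$ is clopen, proper and nonempty, so Steps 3 and 4 give $[\mathrm{Rist}(C)]\in\mathcal{LC}(\mathbf G)\setminus\{0,\infty\}$. $\square$

**Proof of Theorem 2(d).** The map is equivariant since $g\,\mathrm{Rist}(C)g^{-1}=\mathrm{Rist}(gC)$, it takes values in $\mathcal{LC}(\mathbf G)$ by Step 3, and it is an order embedding by Step 4. We check meets and complements.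

*Meets.* If $K$ represents a lower bound of $[\mathrm{Rist}(C)]$ and $[\mathrm{Rist}(C')]$, then $K\cap\mathrm{Rist}(C)$ and $K\cap\mathrm{Rist}(C')$ are open in $K$, hence so is $K\cap\mathrm{Rist}(C)\cap\mathrm{Rist}(C')=K\cap\mathrm{Rist}(C\cap C')$. So $[\mathrm{Rist}(C\cap C')]$ is the meet in $\mathcal{LC}(\mathbf G)$.

*Complements.* Let $C^c=\partial X\setminus C$. The meet of $[\mathrm{Rist}(C)]$ and $[\mathrm{Rist}(C^c)]$ is $[\mathrm{Rist}(\emptyset)]=0$. Let $[L]$ be an upper bound of both in $\mathcal{LC}(\mathbf G)$, with $L=\mathrm C_{\mathbf G}(M)$, $M\in\mathrm{LN}(\mathbf G)$. Then $L$ contains open subgroups of $\mathrm{Rist}(C)$ and of $\mathrm{Rist}(C^c)$, so for a suitable ball it contains all elements of these two groups fixing the ball. By Step 1 it contains $\mathrm{Rist}(\partial H)$ for all $H$ disjoint from this ball with $\partial H\subseteq C$ or $\partial H\subseteq C^c$. So $M$ centralizes these groups, and by Step 2, applied to $C$ and to $C^c$, every element of $M$ fixes $C\cup C^c=\partial X$ pointwise. Hence $M=1$ and $L=\mathbf G$.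 Thus the join is $\infty$, and $[\mathrm{Rist}(C^c)]$ is the complement of $[\mathrm{Rist}(C)]$ in the Boolean algebra $\mathcal{LC}(\mathbf G)$.

An order embedding that preserves meets and complements is an embedding of Boolean algebras. $\square$
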